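# Finite multiple zeta values over $\mathbb F_q[\theta]$ and multiple zeta values modulo $\zeta_A(q-1)$

## 1. The kernel of $\varphi$ and the relations in $\mathfrak Z_{\mathcal A_K}$

Throughout, $q$ is a prime power, $A=\mathbb F_q[\theta]$, $K=\mathbb F_q(\theta)$, $K_\infty=\mathbb F_q((1/\theta))$, and "prime" means monic irreducible polynomial of $A$. The symbols $\zeta_A(\mathbf s)$, $\zeta_{\mathcal A_K}(\mathbf s)$, $S_{<d}(\mathbf s)$, $\mathfrak Z_\infty$, $\mathfrak Z_{\mathcal A_K}$, $\mathfrak b$ and the word "binary" are defined in Section 2.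

**Theorem A.** There is a unique $K$-algebra homomorphism
$$\varphi:\mathfrak Z_{\mathcal A_K}\longrightarrow\mathfrak Z_\infty/\zeta_A(q-1)\mathfrak Z_\infty\qquad\text{with}\qquad \varphi(\zeta_{\mathcal A_K}(\mathbf s))\equiv\zeta_A(\mathbf s)\ \text{ for all }\mathbf s\in\mathbf I .$$
It is surjective, and $\ker\varphi=\mathfrak b=\delta\,\mathfrak Z_{\mathcal A_K}$, where
$$\delta=\zeta_{\mathcal A_K}(q)-(\theta-\theta^q)\,\zeta_{\mathcal A_K}(1,q-1)=(P'(\theta)^{-q}\bmod P)_P .$$

**Theorem B.** Let $\mathcal F$ be the $K$-span of the constant sequence $1$ and the sequences $(S_{<d}(\mathbf s))_{d\in\mathbb Z}$, $\mathbf s\in\mathbf I$. Let $L=(S_{<d}(q-1))_d$ and $Y=(S_{<d}(q)-(\theta-\theta^q)S_{<d}(1,q-1))_d$.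

1. $\mathcal F$ is a $K$-algebra (under termwise product) graded by weight. Moreover $\mathfrak Z_\infty\cong\mathcal F/Y\mathcal F$, $\mathfrak Z_{\mathcal A_K}\cong\mathcal F/L\mathcal F$ and $\mathfrak Z_\infty/\zeta_A(q-1)\mathfrak Z_\infty\cong\mathcal F/(Y,L)$. So $\sum c_i\zeta_{\mathcal A_K}(\mathbf s_i)=0$ if and only if the sequence $\sum c_iS_{<d}(\mathbf s_i)$ lies in $L\mathcal F$: all $K$-linear relations among finite multiple zeta values come from fixed relations and the multiples of the single relation $\zeta_{\mathcal A_K}(q-1)=0$.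
2. $\mathfrak Z_{\mathcal A_K}$ is graded by weight. The Hilbert series of $\mathcal F$, $\mathfrak Z_\infty$, $\mathfrak Z_{\mathcal A_K}$ are
$$\frac{1}{1-x-\cdots-x^q},\qquad \frac{1-x^q}{1-x-\cdots-x^q},\qquad \frac{1-x^{q-1}}{1-x-\cdots-x^q}.$$
3. $\delta$ is a unit of $\mathcal A_K$, and $0\to\mathfrak Z_{\mathcal A_K}\xrightarrow{\ \delta\ }\mathfrak Z_{\mathcal A_K}\xrightarrow{\ \varphi\ }\mathfrak Z_\infty/\zeta_A(q-1)\mathfrak Z_\infty\to0$ is exact.
4. If $f\in\mathcal F$ has weights $\le w$ and for all large $d$ the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is $\le2^{-w-4}$, then $f\in L\mathcal F$ (so $f_{\deg P}\equiv0\bmod P$ for almost all $P$).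
5. $\sum c_i\zeta_A(\mathbf s_i)=0$ if and only if $\sum c_i\mathbf s_i$, possibly after adjoining indices with coefficient $0$, is binary.

In plain words: there are two ways to make numbers out of the truncated sums $S_{<d}(\mathbf s)$. One can let $d\to\infty$, which gives elements of $K_\infty$. Or one can stop at $d=\deg P$ and reduce modulo $P$, for all primes $P$ at once. Is there an algebra map from the second kind of number to the first, once $\zeta_A(q-1)$ is set to $0$? And is its kernel explained by one visible phenomenon, the relations that mix $S_d$ with $S_{d+1}$? These questions are posed as open in Hung-Chun Tsui, "On $u$-Multiple Zeta Values in Positive Characteristic", arXiv:2604.03618 (2026) (cf. Shi, Conjecture 4.6.5), with the letter $r$ for our $q$. Theorem A answers yes to both. Theorem B says why: both kinds of numbers are quotients of one algebra of sequences, by one element each.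

## 2. $\infty$-adic values, finite values, binary and fixed relations

**Indices and sums.** Let $\mathbf I$ be the set of $\mathbf s=(s_1,\dots,s_n)$ with $n\ge1$ and positive integers $s_i$. The weight is $|\mathbf s|=\sum s_i$. Let $A_+$ be the set of monic polynomials. For $d\in\mathbb Z$ put
$$S_d(\mathbf s)=\sum_{\substack{a_1,\dots,a_n\in A_+\\ d=\deg a_1>\cdots>\deg a_n\ge0}}\frac1{a_1^{s_1}\cdots a_n^{s_n}}\in K,\qquad S_{<d}(\mathbf s)=\sum_{e<d}S_e(\mathbf s),$$
so $S_d(\mathbf s)=0$ for $d<0$. For $q=2$: $S_0(1)=1$ and $S_1(1)=\frac1\theta+\frac1{\theta+1}=\frac1{\theta^2+\theta}$.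

**$\infty$-adic values.** $\zeta_A(\mathbf s)=\sum_{d\ge0}S_d(\mathbf s)\in K_\infty$ is Thakur's multiple zeta value (MZV). $\mathfrak Z_\infty$ is the $K$-algebra spanned by $1$ and all $\zeta_A(\mathbf s)$, and $\zeta_A(q-1)\mathfrak Z_\infty$ is the principal ideal generated by $\zeta_A(q-1)$.

**Finite values.** Put
$$\mathcal A_K=\Big(\prod_PA/P\Big)\Big/\Big(\bigoplus_PA/P\Big).$$
An element is a family of residues $(x_P)_P$, where finitely many entries may be changed or left undefined. An element $c\in K$ has a residue modulo all but finitely many $P$, so $\mathcal A_K$ is a $K$-algebra. It is not a domain: the family that is $1$ for $\deg P$ even and $0$ for $\deg P$ odd is a nontrivial idempotent. A family is a unit exactly when almost all its entries are nonzero. The finite multiple zeta value is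
$$\zeta_{\mathcal A_K}(\mathbf s)=\big(S_{<\deg P}(\mathbf s)\bmod P\big)_P ,$$
which makes sense because all denominators have degree less than $\deg P$. $\mathfrak Z_{\mathcal A_K}$ is the $K$-algebra spanned by $1$ and all $\zeta_{\mathcal A_K}(\mathbf s)$.

**Binary and fixed combinations.** A finite formal combination $\sum_ic_i\mathbf s_i$ ($c_i\in K$, $\mathbf s_i\in\mathbf I$) is binary if there are $a_i,b_i\in K$ with $a_i+b_i=c_i$ and
$$\sum_i\big(a_iS_d(\mathbf s_i)+b_iS_{d+1}(\mathbf s_i)\big)=0\quad\text{for all }d\in\mathbb Z .$$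
It is fixed if this can be done with all $b_i=0$, that is, if $\sum c_iS_d(\mathbf s_i)=0$ for all $d$. Equivalently, $\sum c_iS_{<d}(\mathbf s_i)=0$ for all $d$: sum up, or take differences.

Summing a binary combination over all $d\in\mathbb Z$ gives $\sum c_i\zeta_A(\mathbf s_i)=0$, since the shift by one does not matter in an infinite sum. In a truncated sum the shift leaves a boundary term. So only fixed combinations are guaranteed to give relations $\sum c_i\zeta_{\mathcal A_K}(\mathbf s_i)=0$. The ideal $\mathfrak b\subset\mathfrak Z_{\mathcal A_K}$ is generated by the elements $\sum c_i\zeta_{\mathcal A_K}(\mathbf s_i)$ for all binary combinations that are not fixed.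

**Examples.** Two identities, proved in Sections 4 and 5, hold for all $d\in\mathbb Z$:
$$S_d(q)=(\theta-\theta^q)\,S_{d+1}(1,q-1),\qquad S_d(1,q)=(\theta-\theta^q)\big(S_d(2,q-1)+S_d(1,1,q-1)\big).$$
The second is a fixed relation. The first shows that $(q)-(\theta-\theta^q)\cdot(1,q-1)$ is binary. It is not fixed, since $S_0(q)=1$ and $S_0(1,q-1)=0$. Its value in $\mathfrak Z_{\mathcal A_K}$ is $\delta$, and Theorem A says that this one element generates $\mathfrak b$.

**A computation by hand.** Let $q=2$ and $P=\theta^3+\theta+1$. In $A/P=\mathbb F_8$ we have $\theta^7=1$, $\theta^3=\theta+1$, $\theta^4=\theta^2+\theta$, $\theta^5=\theta^2+\theta+1$, $\theta^6=\theta^2+1$. We use $S_d(1)=1/\ell_d$ (Section 5) with $\ell_0=1$, $\ell_1=\theta+\theta^2\equiv\theta^4$, $\ell_2=\ell_1\cdot(\theta+\theta^4)\equiv\theta^4\cdot\theta^2=\theta^6$. So $S_0(1),S_1(1),S_2(1)\equiv1,\theta^3,\theta$. Then: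

* $S_{<3}(1)\equiv1+\theta^3+\theta=0$. This is the relation $\zeta_{\mathcal A_K}(q-1)=0$ at $P$.
* $S_{<3}(2)\equiv0$, being the square of the above (characteristic $2$).
* $S_{<3}(1,1)\equiv\theta^3\cdot1+\theta(1+\theta^3)=\theta^3+\theta^2=\theta^5$.
* So $\delta$ has entry $0-\theta^4\theta^5=\theta^9=\theta^2$ at $P$. And $P'(\theta)=\theta^2+1=\theta^6$ gives $P'(\theta)^{-2}=\theta^{-12}=\theta^2$, as Theorem A predicts.

For $q=2$ in weights $1$ and $2$ we see $\varphi$ directly. In weight $1$, $\zeta_{\mathcal A_K}(1)=0$ and $\zeta_A(1)\equiv0$ in the quotient. In weight $2$, $\zeta_{\mathcal A_K}(2)=\zeta_{\mathcal A_K}(1)^2=0$, and $\zeta_{\mathcal A_K}(1,1)=\delta/(\theta^2-\theta)$ is a unit of $\mathcal A_K$, while $\zeta_A(1,1)=\zeta_A(2)/(\theta-\theta^2)=\zeta_A(1)^2/(\theta-\theta^2)\equiv0$. So $\varphi$ kills a unit of $\mathcal A_K$. There is no contradiction: $\delta^{-1}$ need not lie in $\mathfrak Z_{\mathcal A_K}$, and by Theorem A it does not when the target is nonzero.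

**Where the difficulty lies.** To define $\varphi$ by its values on the $\zeta_{\mathcal A_K}(\mathbf s)$ one must show that each relation $\sum c_i\zeta_{\mathcal A_K}(\mathbf s_i)=0$ gives $\sum c_i\zeta_A(\mathbf s_i)\in\zeta_A(q-1)\mathfrak Z_\infty$. Such a relation is an infinite list of congruences, each about a different truncation and modulo a different prime. The plan is to turn this list into an exact identity between sequences in $d$, namely $\big(\sum c_iS_{<d}(\mathbf s_i)\big)_d\in L\mathcal F$, and then let $d\to\infty$.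

## 3. Results quoted, and the sequences $\Lambda_{<d}(\mathbf s)$

Let $\mathcal T_w$ be the set of $(t_1,\dots,t_n)$ of weight $w\ge1$ with $t_i\le q$ for $i<n$ and $t_n<q$; put $\mathcal T_0=\{\emptyset\}$. For $q=2$: $\mathcal T_1=\{(1)\}$, $\mathcal T_2=\{(1,1)\}$, $\mathcal T_3=\{(1,1,1),(2,1)\}$. We quote three results.

* **(C1)** (Thakur's basis conjecture; proved by Chang–Chen–Mishiba, *Forum Math. Pi* 11 (2023), and by Im–Kim–Le–Ngo Dac–Pham, *Forum Math. Pi* 12 (2024).) For $w\ge1$ the $\zeta_A(\mathbf t)$, $\mathbf t\in\mathcal T_w$, are linearly independent over $K$.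
* **(C2)** (C.-Y. Chang, *Compositio Math.* 150 (2014).) If $\lambda_0\in K$, $\lambda_v$ ($1\le v\le w$) lies in the $K$-span of the weight-$v$ MZVs, and $\sum_{v=0}^w\lambda_v=0$, then all $\lambda_v=0$.
* **(C3)** (Carlitz.) With $z_i=\theta-\theta^{q^i}$, $\ell_d=\prod_{i=1}^dz_i$, $D_i=\prod_{j<i}(\theta^{q^i}-\theta^{q^j})$,
$$e_d(x):=\prod_{\deg a<d}(x-a)=\sum_{i=0}^d\frac{D_d}{D_i\,\ell_{d-i}^{q^i}}\,x^{q^i},\qquad e_d(\theta^d)=D_d\qquad(d\ge0).$$

We also use the textbook factorization $\theta^{q^d}-\theta=\prod_{e\mid d}\prod_{\deg P=e}P$. In particular a prime of degree $d$ divides $z_d$ and does not divide $z_i$ for $1\le i<d$, hence does not divide $\ell_{d-1}$.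

**The sequences.** A word is a finite, possibly empty, sequence of positive integers; $|\mathbf s|$ is its sum. Put $y_d=1/\ell_d$ for $d\ge0$ and $y_d=0$ for $d<0$. For $\mathbf s=(s_1,\mathbf s')\ne\emptyset$ put
$$\Lambda_d(\mathbf s)=\sum_{d=d_1>\cdots>d_n\ge0}\ \prod_iy_{d_i}^{s_i}=y_d^{s_1}\Lambda_{<d}(\mathbf s'),\qquad\Lambda_{<d}(\mathbf s)=\sum_{e<d}\Lambda_e(\mathbf s),\qquad\Lambda_{<d}(\emptyset)=1 .$$
For example $\Lambda_{<2}(1,1)=y_1y_0=1/\ell_1$. Each single-degree sum over polynomials has been replaced by one monomial in one variable $y_d$. Section 5 shows that nothing is lost.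

Let $\mathcal F_w$ be the $K$-span of the sequences $(\Lambda_{<d}(\mathbf s))_{d\in\mathbb Z}$ with $|\mathbf s|=w$. So $\mathcal F_0=K$ (constant sequences), and $\mathcal F_w=0$ for $w<0$. For $w\ge1$ let $\mathcal V_w$ be the $K$-span of the $(\Lambda_d(\mathbf s))_{d\in\mathbb Z}$, $|\mathbf s|=w$. Let $\mathcal F=\sum_w\mathcal F_w$; by Lemma 1 below this is the $\mathcal F$ of Theorem B.

**Products.** $\mathcal F_v\mathcal F_w\subset\mathcal F_{v+w}$. Indeed $\Lambda_{<d}(\mathbf s)\Lambda_{<d}(\mathbf t)$ is a sum over pairs of chains $d>d_1>\cdots>d_n\ge0$ and $d>e_1>\cdots>e_k\ge0$. List the union of the two chains as $c_1>\cdots>c_N$, and attach to $c_j$ the letter $s_i$, or $t_i$, or a sum $s_i+t_{i'}$ if $c_j$ lies in both chains. There are finitely many overlap patterns, independent of $d$. The pairs with a given pattern contribute exactly $\Lambda_{<d}(\mathbf u)$, where $\mathbf u$ is the word of attached letters, of weight $|\mathbf s|+|\mathbf t|$. For instance $\Lambda_{<d}(1)^2=2\Lambda_{<d}(1,1)+\Lambda_{<d}(2)$.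 So $\mathcal F$ is a $K$-algebra.

Directly from the definition, for $a\ge1$ and $\phi\in\mathcal F_v$,
$$(y_d^a\phi_d)_d\in\mathcal V_{a+v},\qquad\Big(\sum_{e<d}y_e^a\phi_e\Big)_d\in\mathcal F_{a+v}.$$
We use this constantly.

## 4. The identity $Y_d=\ell_1y_dL_d$

Put $L_d=\Lambda_{<d}(q-1)$ and $Y_d=y_{d-1}^q$. By (3) and Lemma 1 below these are the $L$ and $Y$ of Theorem B. The whole proof runs on the following closed formula for $L$.

**Formula (1).** For $d\ge1$,
$$L_d=\frac{\ell_d}{\ell_1\ell_{d-1}^q}=\frac{z_d}{\ell_1\ell_{d-1}^{q-1}}.\tag{1}$$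
For $d=1$ all terms equal $1$. Inductively, since $\ell_{d-1}=\ell_d/z_d$,
$$L_{d+1}=\frac{z_d}{\ell_1\ell_{d-1}^{q-1}}+\frac1{\ell_d^{q-1}}=\frac{z_d^q+\ell_1}{\ell_1\ell_d^{q-1}}=\frac{z_{d+1}}{\ell_1\ell_d^{q-1}},$$
because $z_d^q+z_1=(\theta^q-\theta^{q^{d+1}})+(\theta-\theta^q)=z_{d+1}$.

**Formula (2).** For all $d\in\mathbb Z$,
$$Y_d=\ell_1y_dL_d .\tag{2}$$
For $d\ge1$ this is (1); for $d\le0$ both sides are $0$. It says that a shifted $q$-th power $y_{d-1}^q$ can be traded for the unshifted $y_d$ times an element of $\mathcal F_{q-1}$.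

**Formula (3).** For all $d\in\mathbb Z$,
$$Y_d=\Lambda_{<d}(q)-\ell_1\Lambda_{<d}(1,q-1),\qquad\text{so }Y\in\mathcal F_q .\tag{3}$$
Indeed $\Lambda_{<d}(q)=\sum_{e<d}y_e^q=\sum_{e<d}Y_{e+1}=Y_d+\sum_{e<d}Y_e$, and $Y_e=\ell_1y_eL_e=\ell_1\Lambda_e(1,q-1)$ by (2).

*Multiplication by $Y$ is injective on each $\mathcal F_w$.* We have $Y_d\ne0$ for $d\ge1$. Elements of $\mathcal F_w$ with $w\ge1$ vanish at $d\le0$, and those of $\mathcal F_0$ are constant. So $Y\phi=0$ forces $\phi=0$.

**Formula (4).** Shifting and raising to the $q$-th power stays inside $\mathcal F$: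
$$\phi\in\mathcal F_v\ \Longrightarrow\ (\phi_{d-1}^q)_d\in\mathcal F_{qv}.\tag{4}$$
The map $\phi\mapsto\phi^q$ is additive and satisfies $(c\phi)^q=c^q\phi^q$, so we may take $\phi=\Lambda_{<\cdot}(\mathbf s)$. We use induction on the length; $\mathbf s=\emptyset$ is clear. For $\mathbf s=(s_1,\mathbf s')$, by (2),
$$\Lambda_{<d-1}(\mathbf s)^q=\sum_{e<d}y_{e-1}^{qs_1}\,\Lambda_{<e-1}(\mathbf s')^q=\sum_{e<d}\ell_1^{s_1}\,y_e^{s_1}L_e^{s_1}\,\Lambda_{<e-1}(\mathbf s')^q .$$
By induction the factor after $y_e^{s_1}$ lies in $\mathcal F_{(q-1)s_1+q|\mathbf s'|}$, so the sum lies in $\mathcal F_{s_1+(q-1)s_1+q|\mathbf s'|}=\mathcal F_{q|\mathbf s|}$.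

**The fixed relation of Section 2.** Multiply (3) by $y_d$ and use (2): $y_d\Lambda_{<d}(q)=\ell_1y_d^2L_d+\ell_1y_d\Lambda_{<d}(1,q-1)$, that is, $\Lambda_d(1,q)=\ell_1\big(\Lambda_d(2,q-1)+\Lambda_d(1,1,q-1)\big)$. All letters are $\le q$, so by Lemma 1 this is the identity for $S_d$ announced there.

## 5. Power sums expressed through $y_d$

**Lemma 1.** $S_d(\mathbf s)=\Lambda_d(\mathbf s)$ if all $s_i\le q$. For $w\ge1$ the $K$-spans of $\{(S_d(\mathbf s))_d:|\mathbf s|=w\}$ and of $\{(\Lambda_d(\mathbf s))_d:|\mathbf s|=w\}$ coincide. Hence for $w\ge1$, $\mathcal F_w$ is the $K$-span of the $(S_{<d}(\mathbf s))_d$, $|\mathbf s|=w$.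

**Step 1: a generating function for $S_d(s)$.** Let $d\ge0$. A monic $a$ of degree $d$ is $\theta^d+b$ with $\deg b<d$, so by (C3) and additivity of $e_d$,
$$\prod_{a\in A_+,\ \deg a=d}(x-a)=e_d(x-\theta^d)=e_d(x)-D_d .$$
Its derivative in $x$ is the coefficient of $x$ in $e_d$, namely $D_d/\ell_d$. Logarithmic differentiation gives
$$\sum_{s\ge1}S_d(s)x^{s-1}=\sum_a\frac1{a-x}=\frac{D_d/\ell_d}{D_d-e_d(x)}=y_d\Big(1-\sum_{i\ge0}D_i^{-1}u_i(d)\,x^{q^i}\Big)^{-1},\qquad u_i(d)=y_{d-i}^{q^i}.$$
For $d<0$ both sides are $0$.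

**Step 2: letters at most $q$.** For $s\le q$ the exponent $s-1$ is less than $q$, so only $i=0$ contributes. As $u_0(d)=y_d$ and $D_0=1$, we get $S_d(s)=y_d^s$. Since $S_d(\mathbf s)=S_d(s_1)S_{<d}(\mathbf s')$ (with $S_{<d}(\emptyset)=1$), induction on the length gives $S_d(\mathbf s)=\Lambda_d(\mathbf s)$ if all $s_i\le q$.

**Step 3: the leading term of $S_d(s)$ in general.** First, $u_i\in y_d\mathcal F_{q^i-1}$. This is clear for $i=0$. If $u_i(d)=y_d\phi_d$ with $\phi\in\mathcal F_{q^i-1}$, then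
$$u_{i+1}(d)=u_i(d-1)^q=y_{d-1}^q\phi_{d-1}^q=\ell_1y_dL_d\,\phi_{d-1}^q ,$$
and by (4) $L_d\phi_{d-1}^q$ has weight $(q-1)+q(q^i-1)=q^{i+1}-1$. Now expand the inverse in Step 1. $S_d(s)$ is a $K$-combination, with coefficients independent of $d$, of terms $y_d\prod_iu_i(d)^{b_i}$ with $\sum b_iq^i=s-1$, and such a term lies in $y_d^{1+\sum b_i}\mathcal F_{s-1-\sum b_i}$. The monomial with $b_0=s-1$ is $y_d^s$, with coefficient $1$. For every other monomial $\sum b_i<\sum b_iq^i=s-1$. Therefore
$$S_d(s)-y_d^s\in\sum_{1\le a<s}y_d^a\,\mathcal F_{s-a}.\tag{5}$$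
For example, for $s=q+1$ the only other monomial is $y_du_1(d)$, with coefficient $D_1^{-1}=-\ell_1^{-1}$, so $S_d(q+1)=y_d^{q+1}-y_d^2L_d$. Check for $q=2$, $d=1$: $\frac1{\theta^3}+\frac1{(\theta+1)^3}=\frac{\theta^2+\theta+1}{(\theta^2+\theta)^3}$, and $y_1^3-y_1^2L_1=\frac{1+\ell_1}{\ell_1^3}$ is the same.

**Step 4: each $S_d(\mathbf s)$ lies in $\mathcal V_{|\mathbf s|}$.** Induct on the length. In $S_d(\mathbf s)=S_d(s_1)S_{<d}(\mathbf s')$ the second factor is in $\mathcal F_{|\mathbf s'|}$ by induction, and the first is in $\sum_{1\le a\le s_1}y_d^a\mathcal F_{s_1-a}$ by (5). So the product is in $\mathcal V_{|\mathbf s|}$.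

**Step 5: each $\Lambda_d(s,\mathbf u)$ of weight $w$ is a combination of the $S_d$.** Induct on $w$, then on $s$. By the induction on $w$ (and summation over $e<d$), $\Lambda_{<d}(\mathbf u)$ is $1$ if $\mathbf u=\emptyset$, and otherwise a combination of $S_{<d}(\mathbf v)$ with $|\mathbf v|=w-s$. So $\Lambda_d(s,\mathbf u)$ is a combination of the $y_d^sS_{<d}(\mathbf v)$ (with $\mathbf v=\emptyset$ in the first case). By (5), $y_d^sS_{<d}(\mathbf v)$ equals $S_d(s,\mathbf v)$ plus an element of $\sum_{1\le a<s}y_d^a\mathcal F_{s-a}\mathcal F_{w-s}\subset\sum_{1\le a<s}y_d^a\mathcal F_{w-a}$. The latter is a combination of $\Lambda_d(a,\mathbf u')$ of weight $w$ with $a<s$, covered by the induction on $s$. For $s=1$ there are no such terms. Summing over $e<d$ gives the last claim of the lemma. $\square$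

## 6. Limit and reduction as two homomorphisms on $\mathcal F$

**The limit.** Let $\lim:\mathcal F\to K_\infty$ be the $\infty$-adic limit as $d\to\infty$. It exists: $|y_e|\le1$ for all $e$, so $|\Lambda_d(\mathbf s)|\le|y_d|\to0$ for $\mathbf s\neq\emptyset$. It is a $K$-algebra homomorphism with $\lim(S_{<d}(\mathbf s))_d=\zeta_A(\mathbf s)$. Moreover
$$\lim L=\zeta_A(q-1)\ne0,\qquad\lim Y=0 :$$
$\zeta_A(q-1)$ is $1$ plus terms $y_d^{q-1}$, $d\ge1$, of absolute value $<1$, and $Y_d=y_{d-1}^q\to0$.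

**The reduction.** Let $\pi:\mathcal F\to\mathcal A_K$, $f\mapsto(f_{\deg P}\bmod P)_P$. Let $\deg P=d$. The entry $f_d$ involves only $y_e$ with $e\le d-1$, and $P\nmid\ell_{d-1}$. So $f_d$ is $P$-integral unless $P$ divides a denominator of one of the finitely many coefficients of $f$, which excludes finitely many $P$. Hence $\pi$ is a well-defined $K$-algebra homomorphism. By Lemma 1, $\pi((S_{<d}(\mathbf s))_d)=\zeta_{\mathcal A_K}(\mathbf s)$ and the image of $\pi$ is $\mathfrak Z_{\mathcal A_K}$.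

*$\pi(L)=0$.* If $\deg P=d\ge2$, then $P$ divides $z_d$ and neither $\ell_1$ nor $\ell_{d-1}$, so $L_d=z_d/(\ell_1\ell_{d-1}^{q-1})\equiv0\bmod P$.

*$\pi(Y)=\delta$, a unit.* View $P$ as a polynomial $P(X)$ over $\mathbb F_q$. Over $A/P$ its roots are the conjugates of $\theta$, so $P(X)\equiv\prod_{i<d}(X-\theta^{q^i})$ and $P'(\theta)\equiv\prod_{1\le i<d}(\theta-\theta^{q^i})=\ell_{d-1}\bmod P$. So $Y_d=\ell_{d-1}^{-q}\equiv P'(\theta)^{-q}$, which is nonzero modulo $P$. By (3) and Lemma 1 also $\pi(Y)=\zeta_{\mathcal A_K}(q)-(\theta-\theta^q)\zeta_{\mathcal A_K}(1,q-1)$. So both formulas for $\delta$ hold, and $\delta=\pi(Y)$ is a unit of $\mathcal A_K$.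

The shape of the proof is now visible. The limit kills $Y$, the reduction kills $L$. If these are the whole kernels, Theorem A follows formally. The kernel of $\lim$ is accessible from (C1) and (C2); the kernel of $\pi$ is the hard part.

## 7. The decomposition $\mathcal F_w=T_w\oplus Y\mathcal F_{w-q}$

For $w\ge0$ let $T_w\subset\mathcal F_w$ be the span of the $\Lambda_{<\cdot}(\mathbf t)$, $\mathbf t\in\mathcal T_w$ (so $T_0=K$). For $\mathbf t\ne\emptyset$ these equal $S_{<\cdot}(\mathbf t)$ by Lemma 1, so their limits are the $\zeta_A(\mathbf t)$.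

**Proposition 2.**
(a) $\mathcal F_w=T_w\oplus Y\mathcal F_{w-q}$ for $w\ge0$, $\dim T_w=|\mathcal T_w|$, and $\dim\mathcal F_w=\sum_{j=0}^{w-1}|\mathcal T_j|$ for $w\ge1$.
(b) For $w\ge1$, $\lim\mathcal F_w=\lim T_w$ is the $K$-span of the weight-$w$ MZVs. Hence $\lim\mathcal F=\mathfrak Z_\infty$.
(c) If $\psi^{(v)}\in\mathcal F_v$ ($0\le v\le w$) and $\lim\sum_v\psi^{(v)}=0$, then $\psi^{(v)}\in Y\mathcal F_{v-q}$ for every $v$. In particular $\ker(\lim)=Y\mathcal F$.
(d) If $\psi^{(v)}\in\mathcal F_v$ and $\sum_{v\le w}\psi^{(v)}_d=0$ for all large $d$, then all $\psi^{(v)}=0$. So $\mathcal F=\bigoplus\mathcal F_v$, and an element of $\mathcal F$ vanishing for all large $d$ is $0$.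
(e) If $\psi^{(0)},\dots,\psi^{(q-1)}\in\mathcal F$ and $\sum_{i=0}^{q-1}y_{d-1}^i\psi_d^{(i)}=0$ for all large $d$, then all $\psi^{(i)}=0$.

**Proof of (a).** The purpose is to squeeze $\dim\mathcal F_w$ between an upper bound from identity (2) and a lower bound from (C1). Induct on $w$; $w=0$ is clear. Let $w\ge1$.

*Upper bound.* Claim: each $\Lambda_{<\cdot}(s,\mathbf u)$ of weight $w$ lies in the span of the $\Lambda_{<\cdot}(s',\mathbf t)$ with $s\le s'\le w$ and $\mathbf t\in\mathcal T_{w-s'}$. We use descending induction on $s$. If $s=w$, then $\mathbf u=\emptyset\in\mathcal T_0$. If $s<w$, then (a) in weight $w-s$ gives $\Lambda_{<\cdot}(\mathbf u)=\tau+Y\psi$ with $\tau\in T_{w-s}$ and $\psi\in\mathcal F_{w-s-q}$. By (2),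
$$\Lambda_{<d}(s,\mathbf u)=\sum_{e<d}y_e^s\tau_e+\ell_1\sum_{e<d}y_e^{s+1}(L\psi)_e,\qquad L\psi\in\mathcal F_{w-s-1}.$$
The first sum is a combination of $\Lambda_{<\cdot}(s,\mathbf t)$ with $\mathbf t\in\mathcal T_{w-s}$. The second is a combination of $\Lambda_{<\cdot}(s+1,\mathbf u')$ of weight $w$, covered by induction. So $\dim\mathcal F_w\le\sum_{s'=1}^w|\mathcal T_{w-s'}|=\sum_{j=0}^{w-1}|\mathcal T_j|$.

*Lower bound.* By (C1), $\lim$ is injective on $T_w$ and $\dim T_w=|\mathcal T_w|$. As $\lim Y=0$, we get $T_w\cap Y\mathcal F_{w-q}=0$. Multiplication by $Y$ is injective on $\mathcal F_{w-q}$, so $\dim\mathcal F_w\ge|\mathcal T_w|+\dim\mathcal F_{w-q}$.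

*The bounds agree.*

* If $w<q$: every word of weight $w$ is in $\mathcal T_w$, so $|\mathcal T_w|=2^{w-1}=1+\sum_{j=1}^{w-1}2^{j-1}=\sum_{j<w}|\mathcal T_j|$, and $\mathcal F_{w-q}=0$.
* If $w=q$: only $(q)$ is excluded, so $|\mathcal T_q|=2^{q-1}-1$; $\dim\mathcal F_0=1$; and $\sum_{j<q}|\mathcal T_j|=2^{q-1}$.
* If $w>q$: the one-letter word $(w)$ is not in $\mathcal T_w$, so removing the first letter (which is any $i\le q$) gives $|\mathcal T_w|=\sum_{i=1}^q|\mathcal T_{w-i}|$. By induction $\dim\mathcal F_{w-q}=\sum_{j<w-q}|\mathcal T_j|$. The sum of the two is $\sum_{j<w}|\mathcal T_j|$.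

So both bounds are equalities, and (a) follows.

**Proof of (b).** $\lim\mathcal F_w=\lim T_w$ by (a) and $\lim Y=0$. By Lemma 1, $\mathcal F_w$ is spanned by the $(S_{<d}(\mathbf s))_d$ with $|\mathbf s|=w$, whose limits are the weight-$w$ MZVs.

**Proof of (c).** By (b) and (C2), $\lim\psi^{(v)}=0$ for each $v$. Write $\psi^{(v)}=\tau+Y\chi$ with $\tau\in T_v$, $\chi\in\mathcal F_{v-q}$. Then $\lim\tau=0$, so $\tau=0$ by (C1), and trivially if $v=0$. The inclusion $Y\mathcal F\subset\ker(\lim)$ is clear.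

**Proof of (d).** The purpose is to divide by $Y$ again and again. Induct on $w$; for $w<0$ there is nothing to prove. The limit of the sum is $0$, so by (c) $\psi^{(v)}=Y\chi^{(v-q)}$ with $\chi^{(v-q)}\in\mathcal F_{v-q}$. As $Y_d\ne0$ for $d\ge1$, $\sum_v\chi^{(v-q)}_d=0$ for all large $d$. Now the weights are $\le w-q$, so by induction all $\chi^{(v-q)}=0$.

**Proof of (e).** This part says that the powers $1,y_{d-1},\dots,y_{d-1}^{q-1}$ are independent over $\mathcal F$, although $y_{d-1}^q=Y_d$ lies in $\mathcal F$. Suppose not all $\psi^{(i)}$ vanish.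

First we divide by the largest possible power of $Y$. By (d) $\mathcal F$ is graded, $Y$ is homogeneous of weight $q$, and multiplication by $Y$ is injective on each $\mathcal F_v$, hence on $\mathcal F$. If $\psi\ne0$ has top weight $W$ and $\psi=Y^N\chi$ with $\chi\in\mathcal F$, let $\chi^{(v)}\neq0$ be the top component of $\chi$. Then $Y^N\chi^{(v)}\ne0$ is the component of $\psi$ of weight $v+Nq$, so $Nq\le W$. So there is a largest $N$ with all $\psi^{(i)}\in Y^N\mathcal F$. Write $\psi^{(i)}=Y^N\chi^{(i)}$. Then $\sum_iy_{d-1}^i\chi^{(i)}_d=0$ for large $d$, and not all $\chi^{(i)}$ lie in $Y\mathcal F$. By (c), not all $\lim\chi^{(i)}$ vanish.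

Now we compare sizes. Let $i_0$ be minimal with $\lim\chi^{(i_0)}\ne0$. For $i<i_0$, $\chi^{(i)}\in Y\mathcal F$ by (c), so $|y_{d-1}^i\chi^{(i)}_d|=O(|y_{d-1}|^{q+i})$ with $q+i>i_0$. For $i>i_0$ the terms are $O(|y_{d-1}|^i)$. The term $i_0$ has size asymptotic to $c|y_{d-1}|^{i_0}$ with $c>0$. As $|y_{d-1}|\to0$, it strictly dominates all others for large $d$, so the sum is not $0$. Contradiction. $\square$

## 8. Counting degrees: enough below weight $q-1$, and stopped by $L$

Let $f\in\bigoplus_{v\le w}\mathcal F_v$ with $\pi(f)=0$. A sensible first attempt at $\ker\pi$ is this. For large $d$ all primes of degree $d$ divide $f_d$, so their product does. If the numerator of $f_d$ has smaller degree than this product, then $f_d=0$.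

Let us carry it out. Scaling $f$ by an element of $A$, we write $f_d=\sum_{|\mathbf s|\le w}c_{\mathbf s}\Lambda_{<d}(\mathbf s)$ with $c_{\mathbf s}\in A$. Since $\ell_e\mid\ell_{d-1}$ for $e<d$, the element $\ell_{d-1}^wf_d$ lies in $A$. As $\deg\Lambda_{<d}(\mathbf s)\le0$,
$$\deg(\ell_{d-1}^wf_d)\le\max_{\mathbf s}\deg c_{\mathbf s}+w\,\deg\ell_{d-1},\qquad\deg\ell_{d-1}=\sum_{i=1}^{d-1}q^i=\frac{q^d-q}{q-1}.$$
On the other side, $\theta^{q^d}-\theta=\prod_{e\mid d}\prod_{\deg P=e}P$ shows that the primes of degree $e$ have total degree at most $q^e$, and hence those of degree $d$ have total degree at least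
$$q^d-\sum_{1\le e\le d/2}q^e\ \ge\ q^d-2q^{d/2}.\tag{6}$$
If $w<q-1$, then $w\deg\ell_{d-1}\le\frac{q-2}{q-1}q^d$, and (6) is larger for all large $d$. So $f_d=0$ for all large $d$, and $f=0$ by Proposition 2(d). *Below weight $q-1$ there are no relations among finite values except fixed ones.*

At $w=q-1$ the argument stops: the bound becomes $q^d-q$ plus a constant, which is not below (6). It has to stop. For $f=L$ we have $\ell_{d-1}^{q-1}L_d=z_d/\ell_1$ by (1), which is nonzero and divisible by all primes of degree $d\ge2$. For larger $w$ the numerator is larger still, roughly of degree $\frac{w}{q-1}q^d$.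

The way past this is to make the numerator smaller. Go back $k$ steps, to $m=d-k$, with $k$ fixed. The quantities at level $m$ have degree about $wq^m=wq^{-k}q^d$, a tiny fraction of $q^d$. Modulo $P$ with $\deg P=d$ we have $\theta\equiv\theta^{q^d}=(\theta^{q^m})^{q^k}$. So the transition from level $m$ to level $d$ can be written modulo $P$ as a fixed polynomial in the single quantity $X=\theta^{q^m}$, the same for all $d$. This polynomial has large degree, but $X^{q^k}\equiv\theta$, so we may replace $X^{jq^k}$ by $\theta^j$. What remains has degree up to $(q^k-1)q^m+wq^m+O(1)=q^d+(w-1)q^m+O(1)$. For $w\geq 1$ this is still slightly too much. So before replacing, we multiply by a polynomial $\mu(X)$, found by linear algebra, that clears the top coefficients and saves a fixed fraction of $q^d$. Then the degree count succeeds. It gives the exact vanishing of a new quantity at level $m$, not of $f$ itself, and an algebraic descent recovers from it the divisibility of $f$ by $z_m$, that is,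 by $L_m$ up to powers of $\ell_{m-1}$.

## 9. From congruences modulo $P$ to divisibility by $L$

For $f\in\mathcal F$ the condition $f_d\equiv0\bmod P$ with $\deg P=d$ makes sense for all large $d$, since $f_d$ is then $P$-integral.

**Proposition 3.** Let $f\in\bigoplus_{v\le w}\mathcal F_v$. Suppose that for all large $d$ the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is at most $2^{-w-4}$. Then there are finitely many $\phi^{(i)}\in\mathcal F$ ($i\in\mathbb Z$) with
$$f_m=L_m\sum_i\ell_{m-1}^{\,i}\,\phi^{(i)}_m\qquad\text{for all large }m .$$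

Multiplying $f$ by a nonzero element of $A$ changes neither the hypothesis (primes of large degree do not divide it) nor the conclusion. So we write $f_d=\sum_{|\mathbf s|\le w}c_{\mathbf s}\Lambda_{<d}(\mathbf s)$ with $c_{\mathbf s}\in A$.

**Step 1: a linear recursion in $m$ with polynomial entries.** This step puts all data at level $m$ into one vector that is transported from $m$ to $m+1$ by a matrix depending only on $\theta$ and $\theta^{q^m}$. Let $\mathbf B$ be the set of pairs $(j,\mathbf s)$ with $|\mathbf s|\le j\le w$. There are $1+\sum_{i=1}^j2^{i-1}=2^j$ words of weight $\le j$, so $n:=|\mathbf B|=\sum_{j=0}^w2^j=2^{w+1}-1$. For $m\ge1$ put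
$$A_{j,\mathbf s}(m)=\ell_{m-1}^j\Lambda_{<m}(\mathbf s).$$
Since $\ell_e\mid\ell_{m-1}$ for $e<m$ and $|\mathbf s|\le j$, this lies in $A$. As $\deg\Lambda_{<m}(\mathbf s)\le0$ and $\deg\ell_{m-1}=\frac{q^m-q}{q-1}\le q^m$, we have $\deg A_{j,\mathbf s}(m)\le wq^m$. From $\Lambda_{<m+1}(\mathbf s)=\Lambda_{<m}(\mathbf s)+\ell_m^{-s_1}\Lambda_{<m}(\mathbf s')$ and $\ell_m=z_m\ell_{m-1}$,
$$A_{j,\mathbf s}(m+1)=z_m^jA_{j,\mathbf s}(m)+z_m^{j-s_1}A_{j-s_1,\mathbf s'}(m),$$
where the second term is absent if $\mathbf s=\emptyset$. Note $(j-s_1,\mathbf s')\in\mathbf B$, since $|\mathbf s'|=|\mathbf s|-s_1\le j-s_1$. Let $A(m)$ be the column vector of the $A_{j,\mathbf s}(m)$. Then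
$$A(m+1)=\Phi(\theta,\theta^{q^m})\,A(m),$$
where $\Phi(T,X)\in\mathbb F_q[T,X]^{\mathbf B\times\mathbf B}$ has entries $0$ or $(T-X)^i$ with $0\le i\le w$, and is triangular (order $\mathbf B$ by the length of $\mathbf s$) with diagonal entries $(T-X)^j$. Also
$$\ell_{d-1}^wf_d=\rho(\theta)A(d),$$
where $\rho(T)\in\mathbb F_q[T]^{\mathbf B}$ is the row with entry $c_{\mathbf s}(T)$ at $(w,\mathbf s)$ and $0$ elsewhere. Let $c_0\ge0$ bound the degrees of the entries of $\rho$.

For instance, if $w=1$, then $\mathbf B=\{(0,\emptyset),(1,\emptyset),(1,(1))\}$, $A(m)$ has entries $1,\ \ell_{m-1},\ \ell_{m-1}\Lambda_{<m}(1)$, and the recursion is $1\mapsto1$, $\ell_m=z_m\ell_{m-1}$, $\ell_m\Lambda_{<m+1}(1)=z_m\ell_{m-1}\Lambda_{<m}(1)+1$.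

**Step 2: going back $k$ levels modulo $P$.** This step expresses $f_d$ modulo $P$ through $A(m)$ and a polynomial in $\theta^{q^m}$ not depending on $d$. Fix $k\ge1$ with $q^k\ge4n(w+2)$. Let $d=m+k$ and $\deg P=d$. As $\theta\equiv\theta^{q^d}=(\theta^{q^m})^{q^k}\bmod P$,
$$\ell_{d-1}^wf_d=\rho(\theta)\,\Phi(\theta,\theta^{q^{m+k-1}})\cdots\Phi(\theta,\theta^{q^m})\,A(m)\equiv p(\theta^{q^m})\,A(m)\pmod P,$$
$$p(X):=\rho(X^{q^k})\,\Phi(X^{q^k},X^{q^{k-1}})\cdots\Phi(X^{q^k},X)\in\mathbb F_q[X]^{\mathbf B}.$$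
Each entry of $\Phi(X^{q^k},X^{q^i})$ has degree at most $wq^k$, so $\deg p_\beta\le(c_0+kw)q^k$ for all $\beta\in\mathbf B$.

**Step 3: a multiplier that clears top coefficients.** This step finds $\mu(X)\ne0$ such that $\mu p$, written in base $X^{q^k}$, has digits of degree well below $q^k$. Let $h=\lfloor q^k/(2n)\rfloor$ and $D=c_0+kw+1$. For $\mu\in\mathbb F_q[X]$ with $\deg\mu<Dq^k$ we have $\deg(\mu p_\beta)<(2D-1)q^k$, so uniquely
$$\mu p_\beta=\sum_{j=0}^{2D-2}X^{jq^k}g_{\beta,j}(X),\qquad\deg g_{\beta,j}<q^k .$$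
The requirement $\deg g_{\beta,j}\le q^k-h-1$ for all $\beta,j$ says that the top $h$ coefficients of each of the $n(2D-1)$ digits vanish. These are $nh(2D-1)\le\frac{q^k}2(2D-1)<Dq^k$ linear conditions over $\mathbb F_q$ on the $Dq^k$ coefficients of $\mu$. So a nonzero such $\mu$ exists; fix it, independently of $d$. Put $\tilde p_\beta(T,X)=\sum_jT^jg_{\beta,j}(X)$, so that
$$\tilde p(X^{q^k},X)=\mu(X)\,p(X).$$

**Step 4: exact vanishing.** This step shows that $Q_m:=\tilde p(\theta,\theta^{q^m})A(m)\in A$ is $0$ for all large $m$, by the degree count that failed before.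

*Divisibility.* If $\deg P=d=m+k$ and $f_d\equiv0\bmod P$, then, replacing $\theta$ by $\theta^{q^d}$ in the first variable only,
$$Q_m\equiv\tilde p(\theta^{q^d},\theta^{q^m})A(m)=\mu(\theta^{q^m})\,p(\theta^{q^m})A(m)\equiv\mu(\theta^{q^m})\,\ell_{d-1}^wf_d\equiv0\pmod P .$$

*Degree.* Each summand $\theta^jg_{\beta,j}(\theta^{q^m})A_\beta(m)$ of $Q_m$ has degree at most $(2D-2)+(q^k-h-1)q^m+wq^m$. Since $h+1>\frac{q^k}{2n}$ and $w\le\frac{q^k}{4n}$,
$$\deg Q_m\le2D+\Big(1-\frac1{2n}+\frac1{4n}\Big)q^kq^m=2D+\Big(1-\frac1{4n}\Big)q^d .$$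

*Comparison.* All primes of degree $d$ have the same degree, so by (6) and the hypothesis those with $f_d\equiv0$ have total degree at least $(1-\kappa)(q^d-2q^{d/2})$ with $\kappa=2^{-w-4}$. Since $4n<2^{w+3}$, we have $\kappa<2^{-w-3}<\frac1{4n}$. So for large $m$ this total degree exceeds $2D+(1-\frac1{4n})q^d$. The product of these primes divides $Q_m$. Hence $Q_m=0$ for all large $m$.

**Step 5: descent to the diagonal $X=T$.** We know an exact relation with coefficient row $\tilde p(T,X)$, and we know $\tilde p$ on the curve $T=X^{q^k}$, where it is $\mu p$. What we want is a relation with coefficient row congruent to $\rho(T)$ modulo $T-X$. The recursion carries the module of all exact relations from the diagonal to that curve, and a rank count shows that it can be carried back.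

*The module of relations.* Let $\kappa_T=\mathbb F_q(T)$, $R=\kappa_T[X]$, $\mathcal M=R^{\mathbf B}$ (rows), $\mathrm{ev}_m(g)=g(\theta,\theta^{q^m})A(m)\in K$, and
$$\mathcal R=\{g\in\mathcal M:\ \mathrm{ev}_m(g)=0\text{ for all large }m\}.$$
Here "large" may depend on $g$. This is an $R$-submodule of $\mathcal M$, and $\tilde p\in\mathcal R$ by Step 4.

*$\mathcal R$ is a direct summand.* Let $0\ne a=\sum a_i(T)X^i\in R$. The nonzero terms of $a(\theta,\theta^{q^m})$ have degrees $\deg a_i(\theta)+iq^m$, which are distinct for large $m$. So $a(\theta,\theta^{q^m})\ne0$ for large $m$. Hence $ag\in\mathcal R$ implies $g\in\mathcal R$; that is, $\mathcal M/\mathcal R$ is torsion-free. It is finitely generated over the principal ideal domain $R$, hence free. So $\mathcal R$ is a direct summand of $\mathcal M$, and a basis of $\mathcal R$ extends to a basis of $\mathcal M$.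

*The recursion acts on $\mathcal R$.* Put $(\Sigma g)(T,X)=g(T,X^q)\,\Phi(T,X)$. Then
$$\mathrm{ev}_m(\Sigma g)=g(\theta,\theta^{q^{m+1}})\,\Phi(\theta,\theta^{q^m})A(m)=g(\theta,\theta^{q^{m+1}})A(m+1)=\mathrm{ev}_{m+1}(g),$$
so $\Sigma\mathcal R\subset\mathcal R$. Iterating,
$$(\Sigma^kg)(T,X)=g(T,X^{q^k})\,\Phi(T,X^{q^{k-1}})\cdots\Phi(T,X).$$

*Two specializations.* Let $F=\mathbb F_q(\eta)$ with $\eta$ an indeterminate. Let $\mathcal R_0$ and $\mathcal R_k$ be the $F$-spans in $F^{\mathbf B}$ of the images of $\mathcal R$ under the ring homomorphisms $R\to F$ given by $(T,X)\mapsto(\eta^{q^k},\eta^{q^k})$ and $(T,X)\mapsto(\eta^{q^k},\eta)$. The first is the diagonal, the second the curve $T=X^{q^k}$. Under either homomorphism a basis of $\mathcal M$ maps to a basis of $F^{\mathbf B}$, because matrices in $GL_{\mathbf B}(R)$ map to $GL_{\mathbf B}(F)$. Taking a basis of $\mathcal M$ that extends one of $\mathcal R$, we see that both $\mathcal R_0$ and $\mathcal R_k$ have dimension $\mathrm{rank}\,\mathcal R$.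

*Transport.* Let
$$M=\Phi(\eta^{q^k},\eta^{q^{k-1}})\cdots\Phi(\eta^{q^k},\eta).$$
The factors are triangular with diagonal entries powers of $\eta^{q^k}-\eta^{q^i}\ne0$, $0\le i<k$, so $M\in GL_{\mathbf B}(F)$. For $g\in\mathcal R$ we have $\Sigma^kg\in\mathcal R$, and evaluating at $(\eta^{q^k},\eta)$ gives $g(\eta^{q^k},\eta^{q^k})M\in\mathcal R_k$. So $\mathcal R_0M\subset\mathcal R_k$, and by equality of dimensions $\mathcal R_0M=\mathcal R_k$. The image of $\tilde p$ in $\mathcal R_k$ is
$$\tilde p(\eta^{q^k},\eta)=\mu(\eta)\,p(\eta)=\mu(\eta)\,\rho(\eta^{q^k})\,M,$$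
and $\mu(\eta)\ne0$. So $\rho(\eta^{q^k})M\in\mathcal R_0M$, that is, $\rho(\eta^{q^k})\in\mathcal R_0$.

*From $F$ back to $\kappa_T$.* Let $\overline{\mathcal R}=\{g(T,T):g\in\mathcal R\}$, a $\kappa_T$-subspace of $\kappa_T^{\mathbf B}$, and let $\iota:\kappa_T\hookrightarrow F$, $T\mapsto\eta^{q^k}$. By definition $\mathcal R_0$ is the $F$-span of $\iota(\overline{\mathcal R})$. Suppose $\rho\notin\overline{\mathcal R}$. Then a $\kappa_T$-basis of $\overline{\mathcal R}$ together with $\rho$ is linearly independent over $\kappa_T$, so some maximal minor of the corresponding matrix is nonzero. Its image under the field embedding $\iota$ is nonzero. So $\iota(\rho)=\rho(\eta^{q^k})$ does not lie in the $F$-span of $\iota(\overline{\mathcal R})$, a contradiction. Hence $\rho\in\overline{\mathcal R}$: there is $g\in\mathcal R$ with $g(T,T)=\rho(T)$. The entries of $\rho-g$ vanish at $X=T$, so $\rho-g=(T-X)g'$ with $g'\in\mathcal M$.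

**Step 6: reading off the factor $L_m$.** For large $m$, since $\mathrm{ev}_m(g)=0$,
$$\ell_{m-1}^wf_m=\mathrm{ev}_m(\rho)=\mathrm{ev}_m(\rho-g)=z_m\,\mathrm{ev}_m(g').$$
Expand the entries of $g'$ in powers of $T-X$ over $\kappa_T$. Then $\mathrm{ev}_m(g')$ is a finite sum of terms $c\,z_m^i\,\ell_{m-1}^j\Lambda_{<m}(\mathbf s)$ with $c\in K$ and $i,j\ge0$ independent of $m$. By (1), $z_m=\ell_1\ell_{m-1}^{q-1}L_m$. Substituting and dividing by $\ell_{m-1}^w$ shows that $f_m$ is a finite sum of terms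
$$L_m\cdot c'\,\ell_{m-1}^{(q-1)(i+1)+j-w}\,L_m^i\,\Lambda_{<m}(\mathbf s),\qquad c'\in K,$$
and $L^i\Lambda_{<\cdot}(\mathbf s)\in\mathcal F$. Collecting terms by the exponent of $\ell_{m-1}$ gives the proposition. $\square$

## 10. $\ker\pi=L\mathcal F$

Proposition 3 still contains stray powers of $\ell_{m-1}$, and $\ell_{m-1}$ is not in $\mathcal F$. Since $\ell_{m-1}^{-q}=Y_m$, multiplying by a power of $Y$ turns them into $y_{m-1}^b$ with $0\le b<q$ times powers of $Y$. Proposition 2(e) then separates the different $b$.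

**Theorem 4.** For $f\in\bigoplus_{v\le w}\mathcal F_v$ the following are equivalent: (i) $\pi(f)=0$; (ii) for all large $d$ the proportion of primes $P$ of degree $d$ with $f_d\not\equiv0\bmod P$ is $\le2^{-w-4}$; (iii) $f\in L\mathcal F$.

**Step 1: the easy implications.** (iii)$\Rightarrow$(i) because $\pi(L)=0$. (i)$\Rightarrow$(ii) because only finitely many $P$ have $f_{\deg P}\not\equiv0$, so the proportion is $0$ for large $d$.

**Step 2: under (ii), $Y^Nf\in L\mathcal F$ for some $N$.** Take $\phi^{(i)}$ as in Proposition 3 and $N\ge0$ with $qN\ge i$ for all occurring $i$. For $m\ge1$, $\ell_{m-1}^{-1}=y_{m-1}$ and $Y_m=y_{m-1}^q$, so $Y_m^N\ell_{m-1}^i=y_{m-1}^{qN-i}$. Writing $qN-i=qa+b$ with $a\ge0$ and $0\le b<q$, this is $Y_m^ay_{m-1}^b$. Collecting terms gives $\psi^{(0)},\dots,\psi^{(q-1)}\in\mathcal F$ with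
$$Y_m^Nf_m=L_m\sum_{i=0}^{q-1}y_{m-1}^i\psi^{(i)}_m\qquad\text{for all large }m .$$
Apply Proposition 2(e) to $Y^Nf-L\psi^{(0)}$ and $-L\psi^{(i)}$ ($1\le i\le q-1$). In particular $Y^Nf=L\psi^{(0)}$.

**Step 3: cancelling $Y$.** Suppose $N\ge1$. Taking limits in $Y^Nf=L\psi^{(0)}$ gives $0=\zeta_A(q-1)\lim\psi^{(0)}$ in the field $K_\infty$. So $\lim\psi^{(0)}=0$, and $\psi^{(0)}=Y\psi'$ with $\psi'\in\mathcal F$ by Proposition 2(c). Since $Y_d\ne0$ for $d\ge1$, the element $Y^{N-1}f-L\psi'$ of $\mathcal F$ vanishes for all $d\ge1$, so it is $0$ by Proposition 2(d). Thus $Y^{N-1}f=L\psi'$. Repeating, we reach $f\in L\mathcal F$. $\square$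

## 11. Construction of $\varphi$ and computation of its kernel

**Step 1: existence, surjectivity, uniqueness.** By Theorem 4, $\pi$ induces $\mathcal F/L\mathcal F\cong\mathfrak Z_{\mathcal A_K}$. By Proposition 2(b), $\lim:\mathcal F\to\mathfrak Z_\infty$ is a surjective $K$-algebra homomorphism; as $\lim L=\zeta_A(q-1)$, it carries $L\mathcal F$ onto $\zeta_A(q-1)\mathfrak Z_\infty$. Hence
$$\varphi:\ \mathfrak Z_{\mathcal A_K}\cong\mathcal F/L\mathcal F\xrightarrow{\ \lim\ }\mathfrak Z_\infty/\zeta_A(q-1)\mathfrak Z_\infty$$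
is a well-defined surjective $K$-algebra homomorphism, and it sends $\zeta_{\mathcal A_K}(\mathbf s)=\pi((S_{<d}(\mathbf s))_d)$ to the class of $\zeta_A(\mathbf s)$. It is unique because $1$ and the $\zeta_{\mathcal A_K}(\mathbf s)$ span $\mathfrak Z_{\mathcal A_K}$ over $K$.

**Step 2: $\ker\varphi=\delta\,\mathfrak Z_{\mathcal A_K}$.** We compute the kernel by lifting to $\mathcal F$. If $\varphi(\pi(f))=0$, then $\lim f=\zeta_A(q-1)\lim g$ for some $g\in\mathcal F$. So $\lim(f-Lg)=0$ and $f-Lg=Y\psi$ with $\psi\in\mathcal F$, by Proposition 2(c). Applying $\pi$ gives $\pi(f)=\delta\,\pi(\psi)$. Conversely, $\varphi(\delta)=\varphi(\pi(Y))$ is the class of $\lim Y=0$.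

**Step 3: $\mathfrak b\subset\ker\varphi$.** It suffices to check generators. A binary combination satisfies
$$\sum_ic_i\zeta_A(\mathbf s_i)=\sum_{d\in\mathbb Z}\sum_i\big(a_iS_d(\mathbf s_i)+b_iS_{d+1}(\mathbf s_i)\big)=0,$$
so $\varphi\big(\sum c_i\zeta_{\mathcal A_K}(\mathbf s_i)\big)=0$.

**Step 4: $\ker\varphi\subset\mathfrak b$.** By Step 2 it suffices that $\delta\in\mathfrak b$. By definition $\delta$ is the value of the combination $(q)-\ell_1\cdot(1,q-1)$, with $\ell_1=\theta-\theta^q$. This is binary: take $a=1$, $b=0$ for $(q)$ and $a=0$, $b=-\ell_1$ for $(1,q-1)$. Then by Lemma 1 and (2), for all $d\in\mathbb Z$,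
$$S_d(q)-\ell_1S_{d+1}(1,q-1)=y_d^q-\ell_1y_{d+1}L_{d+1}=y_d^q-Y_{d+1}=0 .$$
It is not fixed: $b_i=0$ forces $a_i=c_i$, and at $d=0$ we get $S_0(q)-\ell_1S_0(1,q-1)=1\ne0$. Hence $\ker\varphi=\delta\,\mathfrak Z_{\mathcal A_K}=\mathfrak b$, and Theorem A is proved. $\blacksquare$

## 12. Presentations, Hilbert series and binary relations: proof of Theorem B

**Part 1.** By Lemma 1 the two definitions of $\mathcal F$ agree. It is an algebra by Section 3, and graded by Proposition 2(d). We have $\ker(\lim)=Y\mathcal F$ and $\lim\mathcal F=\mathfrak Z_\infty$ by Proposition 2, and $\ker\pi=L\mathcal F$ by Theorem 4. This gives the first two isomorphisms. For the third, the kernel of $\mathcal F\to\mathfrak Z_\infty/\zeta_A(q-1)\mathfrak Z_\infty$ consists of the $f$ with $\lim f\in\lim(L\mathcal F)$, that is, $f\in L\mathcal F+Y\mathcal F$. The description of relations restates $\ker\pi=L\mathcal F$, since a combination is fixed if and only if $\sum c_iS_{<d}(\mathbf s_i)=0$ for all $d$.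

**Part 2.** The purpose is to count dimensions weight by weight. $L$ is homogeneous of weight $q-1$, so $\mathfrak Z_{\mathcal A_K}\cong\bigoplus_w\mathcal F_w/L\mathcal F_{w-q+1}$ is graded. Multiplication by $L$ is injective on $\mathcal F$: $L_d\ne0$ for $d\ge1$ by (1), so $Lf=0$ gives $f_d=0$ for $d\ge1$ and $f=0$ by Proposition 2(d). By (C1), (C2) and Proposition 2(a),(b), $\mathfrak Z_\infty$ is graded by weight, with weight-$w$ part of dimension $|\mathcal T_w|$. A nonempty word in $\mathcal T_w$ is a string of letters from $\{1,\dots,q\}$ followed by one letter from $\{1,\dots,q-1\}$, so the series of $\mathfrak Z_\infty$ is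
$$\sum_w|\mathcal T_w|x^w=1+\frac{x+\cdots+x^{q-1}}{1-x-\cdots-x^q}=\frac{1-x^q}{1-x-\cdots-x^q}.$$
By Proposition 2(a) and injectivity of multiplication by $Y$, the series $H$ of $\mathcal F$ satisfies $H=\sum_w|\mathcal T_w|x^w+x^qH$, so it is the above divided by $1-x^q$. The series of $\mathfrak Z_{\mathcal A_K}$ is $(1-x^{q-1})H$.

For $q=2$ the dimensions in weights $0,1,2,3,4$ are $1,1,2,3,5$ for $\mathcal F$; $1,1,1,2,3$ for $\mathfrak Z_\infty$; and $1,0,1,1,2$ for $\mathfrak Z_{\mathcal A_K}$. The entries $0$ and $1$ in weights $1$ and $2$ of the last list are $\zeta_{\mathcal A_K}(1)=0$ and the line spanned by $\zeta_{\mathcal A_K}(1,1)$, as found by hand in Section 2.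

**Part 3.** $\delta=\pi(Y)$ is a unit of $\mathcal A_K$ by Section 6, so multiplication by $\delta$ is injective on $\mathfrak Z_{\mathcal A_K}$. The rest of the exactness is Theorem A.

**Part 4.** This is (ii)$\Rightarrow$(iii) of Theorem 4. The addition in parentheses is (iii)$\Rightarrow$(i).

**Part 5.** "If" follows by summing over $d$. For "only if", we must produce the splitting $c_i=a_i+b_i$ from the vanishing of a limit. Suppose $\sum c_i\zeta_A(\mathbf s_i)=0$. By (C2) the relation holds in each weight separately, and a sum of binary combinations is binary after adjoining indices with coefficient $0$. So assume all weights equal $w\ge1$. Then $f=(\sum c_iS_{<d}(\mathbf s_i))_d\in\mathcal F_w$ has limit $0$, so $f=Y\psi$ with $\psi\in\mathcal F_{w-q}$ by Proposition 2(c). By (2),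
$$f_d=\ell_1y_d\,(L\psi)_d,\qquad L\psi\in\mathcal F_{w-1},$$
so $f\in\mathcal V_w$: the truncated sum $f_d$ is itself a combination of terms living exactly in degree $d$. By Lemma 1, $f_d=\sum_j\beta_jS_d(\mathbf t_j)$ for all $d\in\mathbb Z$, with $\beta_j\in K$ and $|\mathbf t_j|=w$. Since $f_{d+1}-f_d=\sum_ic_iS_d(\mathbf s_i)$,
$$\sum_ic_iS_d(\mathbf s_i)+\sum_j\big(\beta_jS_d(\mathbf t_j)-\beta_jS_{d+1}(\mathbf t_j)\big)=0\qquad\text{for all }d\in\mathbb Z .$$
The coefficients of $\mathbf t_j$ add up to $\beta_j-\beta_j=0$. So $\sum c_i\mathbf s_i+\sum_j0\cdot\mathbf t_j$ is binary, and Theorem B is proved. $\blacksquare$
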